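# Generically free sections of representations of reductive groups

## 1. The additive group acting on a three-dimensional space

Let $k$ be an algebraically closed field of characteristic $p>0$, and let the additive group $\mathbb G_a$ act on $V=k^3$ by
$$t\cdot(x,y,z)=(x+ty+t^pz,\;y,\;z).$$
This is an action because both $t\mapsto t$ and $t\mapsto t^p$ are additive. The plane $W=\{z=0\}$ is invariant.

On $W$, an element $t$ fixes $(x,y,0)$ exactly when $ty=0$. So if $y\neq0$, only $t=0$ fixes the point. This remains true if $t$ is allowed to lie in any commutative $k$-algebra, since $y$ is invertible. Almost every point of $W$ therefore has trivial stabilizer.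

On $V$, the stabilizer of $(x,y,z)$ is given by
$$t\,(y+t^{p-1}z)=0 .$$
If $y,z\ne0$, the polynomial $ty+t^pz$ in $t$ has degree $p$ and nonzero constant derivative $y$, so it has $p$ distinct roots. Almost every point of $V$ has a stabilizer with $p$ elements.

So almost every vector of the small representation has trivial stabilizer, while almost every vector of the large one does not. Where do the extra elements go when a point of $V$ moves into $W$? The nonzero roots satisfy $t^{p-1}=-y/z$; as $z\to0$ with $y\neq 0$ fixed, they run off to infinity in the group, and in the limit they are gone.

The group $\mathbb G_a$ is unipotent. Can the same thing happen for a reductive group, such as a torus, $\mathrm{GL}_n$ or $\mathrm{SL}_n$? The conjecture that it cannot is taken from Skip Garibaldi and Robert M. Guralnick, "Generic stabilizers for simple algebraic groups", arXiv:2105.09486 (2021). These notes prove it, in every characteristic.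

## 2. Stabilizer schemes, generic freeness and sections

From now on $k$ is algebraically closed of arbitrary characteristic. An algebraic group is an affine group scheme of finite type over $k$, and representations are finite-dimensional. A **reductive group** is a smooth connected affine algebraic group with trivial unipotent radical. Points of varieties are $k$-points unless stated otherwise.

**Definition (stabilizer).** For a representation $V$ of $G$ and $v\in V$, the stabilizer $G_v$ is the closed subgroup scheme of $G$ whose points in a commutative $k$-algebra $R$ are the $g\in G(R)$ with $gv=v$ in $V\otimes_kR$.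

The scheme structure matters. Let $\mathbb G_m$ act on $k$ by $t\cdot v=t^pv$ in characteristic $p$. For $v\ne0$ the stabilizer is $\mu_p=\operatorname{Spec}k[t]/(t^p-1)$. It has a single $k$-point, but it is not trivial.

**Definition (order).** For a finite group scheme $\Gamma$ over $k$, put $|\Gamma|=\dim_kk[\Gamma]$. Thus $|\mu_p|=p$ in every characteristic, and $|\Gamma|=1$ means that $\Gamma$ is the trivial group scheme. If $\Gamma'\subseteq\Gamma$ is a closed subgroup scheme, then $k[\Gamma']$ is a quotient of $k[\Gamma]$, so $|\Gamma'|\le|\Gamma|$.

**Definition (generic, generically free).** A statement holds for generic $v\in V$ if it holds for all $v$ in some dense open subset of $V$. The representation $V$ is generically free if $G_v=1$ as a group scheme for generic $v\in V$.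

In Section 1, $W$ is generically free and $V$ is not.

**Definition (section).** A section of $V$ is a representation $W\cong V_2/V_1$, where $V_1\subseteq V_2\subseteq V$ are $G$-invariant subspaces.

Subrepresentations and quotients are the cases $V_1=0$ and $V_2=V$. Here is what we shall prove.

**Theorem.** Let $G$ be reductive, $V$ a representation of $G$, and $W$ a section of $V$. Let $n\ge1$. Suppose there is a dense open subset of $W$ on which stabilizers are finite of order $\le n$. Then for generic $v\in V$ the stabilizer $G_v$ is finite of order $\le n$. In particular ($n=1$), if $W$ is generically free, then $V$ is generically free.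

## 3. Tori, quotients and direct summands

**Tori.** Let $G=T$ be a torus with character group $X(T)$, and write $V=\bigoplus_{\mu\in P}V_\mu$, the sum of its nonzero weight spaces. On the dense open set of vectors $v=\sum v_\mu$ with all $v_\mu\neq0$, the stabilizer is
$$T_v=\bigcap_{\mu\in P}\ker\mu ,$$
the diagonalizable group with character group $X(T)/\langle P\rangle$. Its coordinate ring is the group algebra of $X(T)/\langle P\rangle$, so $T_v$ is finite exactly when $\langle P\rangle$ has finite index in $X(T)$, and then $|T_v|$ is that index. The weights of a section $W$ form a subset of $P$; passing from $W$ to $V$ enlarges the lattice and can only lower the index. So the Theorem holds for tori.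

**Quotients and direct summands.** Suppose there is a $G$-equivariant surjective linear map $\pi:V\to W$. If $g$ fixes $v$ then $g$ fixes $\pi(v)$, so $G_v\subseteq G_{\pi(v)}$, and the preimage of a dense open subset of $W$ is dense open in $V$. The Theorem follows at once. In particular, if $\operatorname{char}k=0$ and $G$ is reductive, representations are completely reducible, every section is a direct summand, and the Theorem holds.

What remains is a subrepresentation $W\subseteq V$ that is not a direct summand. This does occur in positive characteristic. Take $\operatorname{char}k=2$, $G=\mathrm{SL}_2$, and let $V=\langle X^2,XY,Y^2\rangle$ be the quadratic forms, with $W=\langle X^2,Y^2\rangle$, which is invariant since squaring is additive. A complement would be an invariant line, stable under the diagonal torus and not inside $W$. The weights of $X^2,XY,Y^2$ are $2,0,-2$, so it would be the line of $XY$. But $X\mapsto X+Y$, $Y\mapsto Y$ sends $XY$ to $XY+Y^2$. There is no complement.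

## 4. Semicontinuity, and a binary cubic at which it fails

With no projection $V\to W$ available, a sensible plan is to use semicontinuity. Choose $w\in W$ with small stabilizer, regard it as a point of $V$, and hope that stabilizers of nearby points of $V$ are no larger. Since $V$ is irreducible, an open set around one point is dense, so this would suffice.

All stabilizers together form the scheme
$$S_V=\{(g,v)\in G\times V:\ gv=v\}\xrightarrow{\ \sigma\ }V,$$
a closed subscheme of $G\times V$ whose fibre over $v$ is $G_v$. If $\sigma$ is *finite* over a neighborhood of $w$, the plan works: the order $|G_v|$ is the dimension of the fibre at $v$ of a coherent sheaf, and by Nakayama's lemma it can only drop near $w$. But the fibres of $\sigma$ being finite is not enough. The inclusion $\mathbb A^1\setminus\{0\}\to\mathbb A^1$ has finite fibres, and the fibre size jumps up as one moves away from $0$. Section 1 shows this happening for $\mathbb G_a$.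

Does reductivity alone rule it out? It does not, even in characteristic $0$. Let $\operatorname{char}k\ne2,3$, and let $G=\mathrm{SL}_2$ act on binary cubic forms by linear substitutions
$$X\mapsto aX+bY,\qquad Y\mapsto cX+dY,\qquad ad-bc=1 .$$

*The form $X^2Y$ has trivial stabilizer.* With $a,b,c,d$ in any commutative $k$-algebra,
$$(aX+bY)^2(cX+dY)=a^2c\,X^3+(a^2d+2abc)\,X^2Y+(2abd+b^2c)\,XY^2+b^2d\,Y^3 .$$
If this equals $X^2Y$, then $a(ad+2bc)=1$, so $a$ is a unit, and $a^2c=0$ gives $c=0$. Then $ad=1$ and $a^2d=1$ give $a=d=1$, and $2abd=0$ gives $b=0$.

*Nearby forms have nontrivial stabilizers.* For $\varepsilon\ne0$ put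
$$F_\varepsilon=Y(X^2-\varepsilon^2Y^2),\qquad g_\varepsilon:\quad X\mapsto-\tfrac12(X-3\varepsilon Y),\quad Y\mapsto-\tfrac12(\varepsilon^{-1}X+Y).$$
The determinant of $g_\varepsilon$ is $\frac14+\frac34=1$. It sends
$$Y\mapsto-\tfrac1{2\varepsilon}(X+\varepsilon Y),\qquad X-\varepsilon Y\mapsto 2\varepsilon Y,\qquad X+\varepsilon Y\mapsto-(X-\varepsilon Y),$$
and the product of the three images is $Y(X+\varepsilon Y)(X-\varepsilon Y)$. So $g_\varepsilon\ne1$ fixes $F_\varepsilon$. As $\varepsilon\to0$, $F_\varepsilon\to X^2Y$, while the entry $-\frac1{2\varepsilon}$ of $g_\varepsilon$ goes to infinity.

In fact every cubic with three distinct linear factors has nontrivial stabilizer: $\mathrm{GL}_2(k)$ acts transitively on triples of distinct points of $\mathbb P^1$, so such a form is $c\cdot hF_1$ with $c\in k^*$, $h\in\mathrm{GL}_2(k)$, and $hg_1h^{-1}\in\mathrm{SL}_2(k)$ fixes it. So trivial stabilizer at one point tells us nothing about a neighborhood: elements of the stabilizer can escape to infinity in a reductive group too.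

The point $X^2Y$ was a bad choice. Under $\lambda(t)=\operatorname{diag}(t,t^{-1})$, that is $X\mapsto tX$, $Y\mapsto t^{-1}Y$, the form $X^2Y$ becomes $tX^2Y$, which tends to $0$ as $t\to0$. Hence every $\mathrm{SL}_2$-invariant polynomial $f$ has $f(X^2Y)=f(0)$, and the stabilizer of $0$ is all of $\mathrm{SL}_2$. This suggests which points are good: those where some polynomial $f$, invariant up to a character, does not vanish, where $f$ is such that **all** points with $f\ne0$ have finite stabilizer. By the computation just made, $X^2Y$ is not good in this sense.

The plan is now the following.

1. Show that good points exist: find such an $f$ on $W$ (Section 6). This uses only that $G$ is smooth, connected and affine.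
2. Show that near a good point stabilizing elements cannot escape (Section 7). For reductive $G$ every escape to infinity is, up to bounded factors, along a one-parameter subgroup $\lambda$. The function $f$ will then produce a point with finite stabilizer that is fixed by all of $\lambda(\mathbb G_m)$, which forces $\lambda$ to be trivial.
3. Conclude that $\sigma$ is finite near good points (Section 8), and apply Nakayama's lemma (Section 9).

## 5. Passing to a subrepresentation; where stabilizers are finite

**Reduction to a subrepresentation.** The purpose of this step is to assume $V_1=0$. Write $W=V_2/V_1$. For $v\in V_2$ with image $\bar v\in W$, $G_v$ is a closed subgroup scheme of $G_{\bar v}$. So if $G_{\bar v}$ is finite, then $G_v$ is finite and $|G_v|\le|G_{\bar v}|$. The preimage in $V_2$ of a dense open subset of $W$ is dense open in $V_2$. Hence the hypothesis of the Theorem holds for $V_2$ in place of $W$. From now on $W\subseteq V$ is a subrepresentation.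

**Openness of finiteness.** The purpose of this step is to show that the locus of finite stabilizers is open. Let $M$ be a representation of $G$, and let $S_M=\{(g,m)\in G\times M: gm=m\}\to M$. It is a group scheme over $M$, and its fibre over $m$ is $G_m$. We use this fact (Chevalley, EGA IV 13.1.3): for a morphism of finite type, the local dimension of the fibre through a point is an upper semicontinuous function on the source. Apply it to $S_M\to M$ and restrict the function to the identity section $M\to S_M$. A group scheme of finite type over a field has, at its identity, local dimension equal to its dimension (extend scalars to an algebraic closure and translate). So the set $M^{\rm fin}$ of scheme points of $M$ over which the fibre of $S_M$ has dimension $0$ is open. A $0$-dimensional scheme of finite type over a field is finite, so a $k$-point $m$ lies in $M^{\rm fin}$ exactly when $G_m$ is finite. Since $G_{gm}=gG_mg^{-1}$ for $g\in G(k)$, the open set $M^{\rm fin}$ is $G$-stable.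

We use $M=W$ and $M=V$. By hypothesis $W^{\rm fin}$ is nonempty, hence dense open in $W$. A point $w\in W^{\rm fin}$ also lies in $V^{\rm fin}$, since $G_w$ does not depend on whether $w$ is regarded in $W$ or in $V$.

## 6. An affine invariant open set on which stabilizers are finite

For a polynomial $f$ on $W$ write $D(f)=\{x\in W: f(x)\neq0\}$.

**Lemma 1.** There are a polynomial $0\ne f\in k[W]$ and a character $\chi:G\to\mathbb G_m$ such that $f(gx)=\chi(g)f(x)$ for $g\in G(k)$, $x\in W$, and $G_x$ is finite for every $x\in D(f)$.

The set $W^{\rm fin}$ itself need not be of the form $D(f)$. For $\mathbb G_m$ acting on $k^2$ with weights $1$ and $-1$ it is $k^2\setminus\{0\}$, which is not affine. We must shrink it to something affine. For weights $1,-1$ with coordinates $x,y$, any of $x$, $y$, $xy$ works as $f$. For binary cubics in characteristic $\ne2,3$, the discriminant works: it is $\mathrm{SL}_2$-invariant and nonzero exactly on forms with three distinct linear factors. The stabilizer in $\mathrm{SL}_2(k)$ of such a form permutes three distinct lines, and an element that preserves each of them is $\pm1$. So the stabilizer is finite.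

*Proof of Lemma 1.* The strategy is to take a quotient of a part of $W^{\rm fin}$ by $G$, show that its generic fibre is affine because it is an orbit with finite stabilizers, and deduce that the inverse image of a small affine open set is affine.

**Step 1. A quotient.** This step separates orbits. Rosenlicht's theorem, applied to the smooth connected group $G$ acting on the irreducible variety $W^{\rm fin}$, gives a $G$-stable dense open $W'\subseteq W^{\rm fin}$ and a surjective morphism $q:W'\to Q$ onto a variety $Q$ whose fibres over $k$-points are exactly the $G(k)$-orbits in $W'$. The two morphisms $(g,x)\mapsto q(gx)$ and $(g,x)\mapsto q(x)$ from $G\times W'$ to $Q$ agree on $k$-points, the source is reduced and $Q$ is separated. So they are equal.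

**Step 2. The geometric generic fibre is one orbit.** We know transitivity on fibres over $k$-points, and we want it over the generic point of $Q$. By Step 1 there is a morphism
$$\Psi:G\times W'\to W'\times_QW',\qquad (g,x)\mapsto(gx,x).$$
It is surjective on $k$-points: a $k$-point $(y,x)$ of the target has $q(y)=q(x)$, so $y=gx$ for some $g\in G(k)$. The image of $\Psi$ is constructible and contains all closed points. Its complement is constructible without closed points, hence empty. So $\Psi$ is surjective on scheme points.

Let $\Omega$ be an algebraic closure of the function field $k(Q)$, and let $E=W'\times_Q\operatorname{Spec}\Omega$. It is nonempty since $q$ is surjective, and by Step 1 the group $G_\Omega$ acts on it. Let $x,y\in E(\Omega)$. The pair $(y,x)$ is an $\Omega$-point of $W'\times_QW'$, and the fibre of $\Psi$ over it is an $\Omega$-scheme of finite type, nonempty because $\Psi$ is surjective. As $\Omega$ is algebraically closed, this fibre has an $\Omega$-point, which gives $g\in G(\Omega)$ with $gx=y$. So $G(\Omega)$ acts transitively on $E(\Omega)$.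

**Step 3. The orbit map is finite.** This step compares $E$ with the affine scheme $G_\Omega$. Fix $x\in E(\Omega)$ and put $Z=E_{\rm red}$. As $G_\Omega$ is reduced, the orbit map is a morphism $o:G_\Omega\to Z$, $g\mapsto gx$.

It is surjective, because by Step 2 it is surjective on $\Omega$-points. Since $G$ is smooth and connected over the algebraically closed field $k$, the scheme $G_\Omega$ is integral. So $Z$ is irreducible, and being reduced it is integral.

It is quasi-finite. A nonempty fibre over an $\Omega$-point is a translate of the stabilizer of $x$ in $G_\Omega$. That stabilizer is obtained by extension of scalars from the fibre of $S_W\to W$ over the scheme point of $W$ that underlies $x$. This point lies in $W'\subseteq W^{\rm fin}$, so the stabilizer has dimension $0$. By EGA IV 13.1.3 the points of $G_\Omega$ at which the fibre of $o$ has positive local dimension form a closed set. We have just seen that it contains no closed point, so it is empty. Thus all fibres of $o$ are finite.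

It is finite over some nonempty open $U\subseteq Z$. Indeed, by Zariski's Main Theorem (EGA IV 8.12.6; recalled in Section 8) $G_\Omega$ is an open subscheme of a scheme $A$ finite over $Z$; replacing $A$ by the closure of $G_\Omega$ with its reduced structure, we may take $A$ integral. Then $A\to Z$ is finite and surjective, so $\dim A=\dim Z$. The boundary $A\setminus G_\Omega$ is a proper closed subset of $A$, so its image in $Z$ is closed of dimension $<\dim Z$. Let $U$ be the complement of this image. Over $U$ the schemes $G_\Omega$ and $A$ coincide, so $o$ is finite there.

It is finite everywhere. For $g\in G(\Omega)$, left translation by $g$ on $G_\Omega$ and the action of $g$ on $Z$ are compatible with $o$. So $o$ is finite over $gU$. By transitivity the open sets $gU$ contain all $\Omega$-points of $Z$, hence cover $Z$. Finiteness is local on the target, so $o$ is finite.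

**Step 4. The generic fibre of $q$ is affine.** We pass the affineness of $G_\Omega$ down. By Chevalley's theorem (EGA II 6.7.1), if $A\to Z$ is finite and surjective with $A$ affine and $Z$ noetherian, then $Z$ is affine. So $Z=E_{\rm red}$ is affine. A noetherian scheme is affine if its reduction is, so $E$ is affine. Finally $E$ is obtained from the generic fibre of $q$ by the field extension $k(Q)\to\Omega$, and affineness descends along this faithfully flat quasi-compact base change. So the generic fibre of $q$ is affine.

**Step 5. Spreading out.** This step produces an honest affine open subset of $W$. By EGA IV 8.10.5(viii), a morphism of finite type such as $q$ that is affine over the generic point of $Q$ is affine over a nonempty open subset. So there is a nonempty affine open $Q'\subseteq Q$ such that $q^{-1}(Q')\to Q'$ is an affine morphism. Put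
$$D:=q^{-1}(Q').$$
It is an affine scheme, it is $G$-stable, and it is a dense open subset of $W$ contained in $W^{\rm fin}$.

**Step 6. $D$ is principal.** Here we find $f$. Let $f\in k[W]$ be a squarefree polynomial whose zero set is the union of the codimension-one components of $W\setminus D$, with $f=1$ if there are none. It exists because $k[W]$ is a polynomial ring, hence a unique factorization domain. Then $D\subseteq D(f)$, and $D(f)\setminus D$ has codimension $\ge2$ in $D(f)$. Since $D(f)$ is a normal variety, regular functions extend over closed subsets of codimension $\ge2$, so restriction $\mathcal O(D(f))\to\mathcal O(D)$ is an isomorphism. Both $D$ and $D(f)$ are affine, so the inclusion $D\to D(f)$ is an isomorphism, that is,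
$$D=D(f).$$
In particular $D(f)\subseteq W^{\rm fin}$, so $G_x$ is finite for all $x\in D(f)$.

**Step 7. Semi-invariance.** It remains to see how $G$ acts on $f$. Let $g\in G(k)$. The polynomial $x\mapsto f(gx)$ is squarefree, and its zero set is $g^{-1}(W\setminus D)=W\setminus D$. So it has the same irreducible factors as $f$ up to units, and since the units of $k[W]$ are $k^*$,
$$f(gx)=\chi(g)f(x),\qquad \chi(g)\in k^* .$$
From $f(ghx)=\chi(g)f(hx)=\chi(g)\chi(h)f(x)$ we see that $\chi$ is multiplicative. For a fixed $x_0\in D(f)$ we have $\chi(g)=f(gx_0)/f(x_0)$, which is regular in $g$. Since $G$ is reduced, $\chi$ is a character of $G$. $\square$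

Fix $f$ and $\chi$ as in Lemma 1. Note that $D(f)$ is stable under $G(k)$.

## 7. Stabilizing elements over $k((\varpi))$ are bounded

Put $O=k[[\varpi]]$ and $K=k((\varpi))$. An element $x\in V(O)=V\otimes_kO$ is a vector whose coordinates are power series; think of a small arc in $V$. Write $x(0)\in V$ for its reduction mod $\varpi$, and similarly $g(0)\in G(k)$ for $g\in G(O)$. "Escaping to infinity" means lying in $G(K)$ but not in $G(O)$. For instance, $\varepsilon=\varpi$ in Section 4 gives $g_\varpi\in\mathrm{SL}_2(K)\setminus\mathrm{SL}_2(O)$.

A cocharacter of a torus $T$ is a homomorphism $\lambda:\mathbb G_m\to T$; the group of these is $X_*(T)$. The element $\varpi\in K^*=\mathbb G_m(K)$ gives $\lambda(\varpi)\in T(K)$. The input that requires reductivity is the following.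

**Cartan decomposition.** Let $G$ be reductive over $k$ and $T$ a maximal torus of $G$. Then
$$G(K)=\bigcup_{\lambda\in X_*(T)}G(O)\,\lambda(\varpi)\,G(O). \tag{1}$$
This is the Cartan (Iwahori) decomposition for the split reductive group $G$ over $K$ (Bruhat–Tits, *Groupes réductifs sur un corps local I*, 4.4.3).

For $G=\mathrm{GL}_n$ and $T$ the diagonal torus, (1) is the elementary divisor theorem. Given $g\in\mathrm{GL}_n(K)$, move an entry of least valuation to the upper left corner by permutations, clear its row and column by operations with coefficients in $O$, and continue with the remaining $(n-1)\times(n-1)$ block. This writes $g=k_1\operatorname{diag}(\varpi^{a_1},\dots,\varpi^{a_n})k_2$ with $k_1,k_2\in\mathrm{GL}_n(O)$, after units of $O$ are absorbed into $k_1$. For $\mathbb G_a$, which is not reductive, the maximal torus is trivial, and (1) would say $K=O$, which is false.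

**Lemma 2.** Let $x\in V(O)$ with $x(0)\in D(f)\subseteq W$, and let $g\in G(K)$ with $gx=x$ in $V(K)$. Then $g\in G(O)$.

Note that the arc $x$ lives in $V$; only its starting point $x(0)$ is required to lie in $W$, where $f$ is defined.

*Proof.*

**Step 1. Reducing to a cocharacter.** This replaces $g$ by the element $\lambda(\varpi)$. By (1) write $g=k_1\lambda(\varpi)k_2$ with $k_1,k_2\in G(O)$ and $\lambda\in X_*(T)$. Put
$$a=k_2x\in V(O),\qquad b=k_1^{-1}x\in V(O).$$
Then $gx=x$ says
$$\lambda(\varpi)a=b. \tag{2}$$

**Step 2. Weights of the two starting points.** This extracts what (2) says at $\varpi=0$. Decompose $V=\bigoplus_iV_i$, where $\lambda(t)$ acts on $V_i$ as $t^i$, and write $a=\sum a_i$, $b=\sum b_i$ with $a_i,b_i\in V_i\otimes O$. Then (2) reads $\varpi^ia_i=b_i$ for every $i$. For $i>0$ it follows that $b_i(0)=0$. For $i<0$ we have $a_i=\varpi^{-i}b_i$, so $a_i(0)=0$. Hence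
$$a(0)\in\bigoplus_{i\ge0}V_i,\qquad b(0)\in\bigoplus_{i\le0}V_i. \tag{3}$$
Moreover $a(0)=k_2(0)x(0)$ and $b(0)=k_1(0)^{-1}x(0)$ are $G(k)$-translates of $x(0)\in D(f)$, so both lie in $D(f)\subseteq W$. Since $W$ is stable under $\lambda$, all components $a_i(0)$, $b_i(0)$ lie in $W$, and $f$ may be evaluated on their sums.

**Step 3. The character $\chi$ is trivial on $\lambda$.** We want $f$ to be constant along the $\lambda$-orbit of $a(0)$. Let $\chi(\lambda(t))=t^m$. By semi-invariance and (3),
$$t^mf(a(0))=f(\lambda(t)a(0))=f\Bigl(\sum_{i\ge0}t^ia_i(0)\Bigr)\qquad(t\in k^*). \tag{4}$$
The right-hand side is a polynomial in $t$, and $f(a(0))\ne0$, so $m\ge0$. Likewise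
$$t^{-m}f(b(0))=f(\lambda(t^{-1})b(0))=f\Bigl(\sum_{i\le0}t^{-i}b_i(0)\Bigr)$$
is a polynomial in $t$ with $f(b(0))\neq0$, so $m\le0$. Hence $m=0$.

**Step 4. A $\lambda$-fixed point in $D(f)$.** Now we pass to the limit $t\to0$. Since $m=0$, the polynomial in $t$ on the right of (4) is constant. Comparing $t=0$ with $t=1$ gives
$$f(a_0(0))=f(a(0))\ne0 .$$
So $a_0(0)\in D(f)$, and by Lemma 1 its stabilizer is finite. But $a_0(0)\in V_0$ is fixed by $\lambda(\mathbb G_m)$, so $\lambda$ factors through the finite group scheme $G_{a_0(0)}$. As $\mathbb G_m$ is smooth and connected, $\lambda$ is trivial. Hence $g=k_1k_2\in G(O)$. $\square$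

Each of the two ingredients is needed. For the cubics of Section 4, take $x=Y(X^2-\varpi^2Y^2)$ and $g=g_\varpi$. Then $gx=x$ and $g\notin\mathrm{SL}_2(O)$. This does not contradict Lemma 2, because $x(0)=X^2Y$ is not in $D(f)$ (Section 4 shows that a semi-invariant $f$ as in Lemma 1 vanishes there, since $\mathrm{SL}_2$ has no nontrivial characters). For the $\mathbb G_a$ of Section 1, the polynomial $f=y$ satisfies the conclusion of Lemma 1 with $\chi=1$. Take the arc $x=(0,-1,\varpi^{p-1})$ and $g=\varpi^{-1}\in\mathbb G_a(K)$. Since
$$\varpi^{-1}\cdot(-1)+\varpi^{-p}\,\varpi^{p-1}=0,$$
we have $gx=x$ and $x(0)=(0,-1,0)\in D(f)$, but $g\notin\mathbb G_a(O)$. So Lemma 2 is false there. Reductivity enters the proof through (1), and Section 1 shows that it cannot simply be dropped from the Theorem.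

## 8. Finiteness of the stabilizer scheme near $D(f)$

Let $S=S_V\subseteq G\times V$, with projection $\sigma:S\to V$. We now turn Lemma 2 into geometry. The tool is the following.

**Zariski's Main Theorem** (EGA IV 8.12.6). A quasi-finite separated morphism of finite type $S_1\to B$ to a noetherian scheme $B$ factors as an open immersion $S_1\to\bar S$ followed by a finite morphism $\bar S\to B$.

For $\mathbb A^1\setminus\{0\}\to\mathbb A^1$ one can take $\bar S=\mathbb A^1$. The point added over $0$ is exactly what prevents finiteness.

**Proposition 3.** Every $w\in D(f)$ has an open neighborhood $V_w$ in $V$ over which $\sigma$ is finite.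

*Proof.*

**Step 1. Compactifying the stabilizers.** This locates the obstruction to finiteness. Since $G_w$ is finite, $w$ lies in the open set $V^{\rm fin}$ of Section 5. Let $S_1=\sigma^{-1}(V^{\rm fin})$. All fibres of $S_1\to V^{\rm fin}$ are finite, so this morphism is quasi-finite; it is separated and of finite type. By Zariski's Main Theorem, $S_1$ is an open subscheme of a scheme $\bar S$ with a finite morphism $\bar\sigma:\bar S\to V^{\rm fin}$ extending $\sigma|_{S_1}$. Replacing $\bar S$ by the schematic closure of $S_1$ in it, we may assume that $S_1$ is dense in $\bar S$. Let
$$\partial=\bar S\setminus S_1,$$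
a closed subset. As $\bar\sigma$ is finite, $\bar\sigma(\partial)$ is closed in $V^{\rm fin}$. Over $V^{\rm fin}\setminus\bar\sigma(\partial)$ the schemes $S_1$ and $\bar S$ coincide, so $\sigma$ is finite there. It therefore suffices to show that $w\notin\bar\sigma(\partial)$.

**Step 2. An arc to a boundary point.** Suppose that $w\in\bar\sigma(\partial)$; we produce an arc to which Lemma 2 applies. Choose a closed point $s\in\partial$ over $w$, and an irreducible component $T$ of $\bar S_{\rm red}$ containing $s$. Since $S_1$ is open and dense in $\bar S$, it meets the nonempty open subset of $\bar S$ consisting of points of $T$ on no other component. So $T\cap S_1$ is nonempty and open in $T$, and it does not contain $s$. Any two closed points of an irreducible variety lie on an irreducible curve (Mumford, *Abelian Varieties*, §6, Lemma). So there is an irreducible curve $C\subseteq T$ that contains $s$ and meets $S_1$.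

Choose a point above $s$ in the normalization of $C$. The completed local ring there is a complete discrete valuation ring containing its residue field $k$, so it is isomorphic to $O=k[[\varpi]]$. We obtain a morphism
$$\varphi:\operatorname{Spec}O\to\bar S$$
that sends the closed point to $s$. It sends the generic point to the generic point of $C$, because the local ring of the normalization injects into its completion. As $C\cap S_1$ is nonempty and open in $C$, the generic point of $C$ lies in $S_1$.

**Step 3. Applying Lemma 2.** Now we show that the arc never leaves $S_1$. Put $x=\bar\sigma\circ\varphi\in V^{\rm fin}(O)$, so that $x(0)=w\in D(f)$. The restriction of $\varphi$ to $\operatorname{Spec}K$ is a $K$-point of $S_1\subseteq G\times V$, that is, a pair $(g,x)$ with $g\in G(K)$ and $gx=x$ in $V(K)$. By Lemma 2, $g\in G(O)$. So $(g,x)\in(G\times V)(O)$, and $gx=x$ holds already in $V(O)$, because $V(O)\to V(K)$ is injective. Hence $(g,x)\in S(O)$. Since $x\in V^{\rm fin}(O)$, this point defines a morphism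
$$\varphi':\operatorname{Spec}O\to S_1\subseteq\bar S .$$

**Step 4. Contradiction.** It remains to compare the two arcs. They agree on $\operatorname{Spec}K$, the scheme $\bar S$ is separated, and $\operatorname{Spec}O$ is integral; so $\varphi=\varphi'$. But then $s$, the image of the closed point, lies in $S_1$, contrary to $s\in\partial$. $\square$

## 9. The order of the stabilizer drops near a good point

*Proof of the Theorem.* By Section 5 we may take $W\subseteq V$ to be a subrepresentation. Both $D(f)$ and the dense open subset of $W$ given in the hypothesis are nonempty and open in the irreducible variety $W$, so they meet. Choose $w$ in both. Then $|G_w|\le n$, and Proposition 3 gives an open neighborhood $V_w$ of $w$ in $V$ over which $\sigma$ is finite.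

Over $V_w$ the sheaf $\sigma_*\mathcal O_S$ is coherent because $\sigma$ is finite. Since $\sigma$ is affine, the fibre of this sheaf at $v\in V_w$ is the coordinate ring of the scheme-theoretic fibre of $\sigma$ over $v$, namely $k[G_v]$. By Nakayama's lemma, elements of a coherent sheaf that generate its fibre at a point generate the sheaf near that point, so
$$v\longmapsto|G_v|=\dim_kk[G_v]$$
is upper semicontinuous on $V_w$. Hence the set
$$\{v\in V_w:\ |G_v|\le|G_w|\}$$
is open in $V$. It contains $w$, so it is nonempty, and it is dense because $V$ is irreducible. For every $v$ in it, $G_v$ is finite and $|G_v|\le|G_w|\le n$.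

For $n=1$ this says that $k[G_v]=k$, that is, $G_v=1$ as a group scheme, for generic $v\in V$. So if $G$ is reductive and $V$ has a generically free section, then $V$ is generically free. $\blacksquare$
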